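\title{Sublinear factorization rank for tropical and nonnegative matrices of bounded rank}

\begin{abstract}
We prove that, for every fixed $k$, an $n\times m$ tropical matrix of tropical rank at most $k$ has tropical factorization rank $o(n)$, and a nonnegative real $n\times m$ matrix of rank at most $k$ has nonnegative rank $o(n)$, uniformly in $m$. In particular, for large $n$ neither factorization rank can equal $n$, which gives a negative answer, for every $k$, to both parts of a question posed in a paper of Shitov. Both proofs use Ramsey's theorem to find a set of rows on which the matrix has a rigid structure, and then factor these rows economically with the help of residue classes modulo pairwise coprime moduli.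
\end{abstract}

\section{Introduction}\label{sec:intro}

Over a field, the rank of a matrix is both the largest order of a nonsingular square submatrix and the smallest inner dimension of a factorization $A=BC$. The proof that these numbers agree uses subtraction, and over semirings without subtraction they differ. This paper bounds the difference for the tropical semiring and for the nonnegative reals.

\subsection*{The four ranks}
The tropical semiring is $\overline{\mathbb R}=\mathbb R\cup\{\infty\}$ with addition $a\oplus b=\min\{a,b\}$ and multiplication $a\odot b=a+b$; the element $\infty$ is neutral for $\oplus$. A square matrix $(a_{ij})_{i,j=1}^r$ over $\overline{\mathbb R}$ is \emph{tropically singular} if $\min_{\sigma\in S_r}\sum_{i}a_{i\sigma(i)}$ equals $\infty$ or is attained by at least two permutations, and \emph{tropically nonsingular} otherwise. Thus nonsingularity means that the assignment problem with costs $a_{ij}$ has a unique optimal permutation, of finite cost. The \emph{tropical rank} of a matrix $A$ over $\overline{\mathbb R}$ is the largest $r$ such that $A$ has a tropically nonsingular $r\times r$ submatrix,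 and $0$ if there is none. The \emph{tropical factorization rank} of an $n\times m$ matrix $A$ is the smallest $r$ for which there are an $n\times r$ matrix $B$ and an $r\times m$ matrix $C$ over $\overline{\mathbb R}$ with $A=B\odot C$, that is, $a_{ij}=\min_t(b_{it}+c_{tj})$ for all $i,j$.

For a real matrix $A$ with nonnegative entries, \emph{rank} means the rank of linear algebra, and the \emph{nonnegative rank} is the smallest $r$ such that $A=BC$ with entrywise nonnegative matrices $B$ and $C$ of sizes $n\times r$ and $r\times m$. We refer to the tropical factorization rank and the nonnegative rank together as \emph{factorization ranks}, to $r$ as the number of \emph{terms} of a factorization, and we take $r\ge1$; allowing $r=0$ would change only the value at the all-$\infty$ matrix and at the zero matrix. A factorization with $r$ terms is a list of $r$ vectors, the columns of $B$, of which every column of $A$ is a tropical, respectively nonnegative, combination.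

\begin{lemma}\label{lem:compare}
For an $n\times m$ tropical matrix, the tropical factorization rank lies between the tropical rank and $\min(n,m)$. For an $n\times m$ nonnegative matrix, the nonnegative rank lies between the rank and $\min(n,m)$.
\end{lemma}

\begin{proof}
The upper bounds come from $A=IA=AI$, where in the tropical case $I$ is the tropical identity matrix, with $0$ on the diagonal and $\infty$ elsewhere. The lower bound for nonnegative matrices is linear algebra. Let $A=B\odot C$ have fewer than $r$ terms, and suppose that an $r\times r$ submatrix has a unique optimal permutation $\sigma$, of finite cost. Each of the $r$ entries $a_{i\sigma(i)}$ equals $b_{it}+c_{t\sigma(i)}$ for some $t$, so two rows $i\ne i'$ share the same $t$. Then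
\[
a_{i\sigma(i')}+a_{i'\sigma(i)}\le b_{it}+c_{t\sigma(i')}+b_{i't}+c_{t\sigma(i)}=a_{i\sigma(i)}+a_{i'\sigma(i')},
\]
so exchanging $\sigma(i)$ and $\sigma(i')$ gives a second optimal permutation, a contradiction.
\end{proof}

For the smallest ranks the lower bound is attained. If $A$ has tropical rank $1$ and $a_{pq}<\infty$, singularity of the $2\times2$ submatrices gives $a_{ij}+a_{pq}=a_{iq}+a_{pj}$ for all $i,j$, so $a_{ij}=a_{iq}+(a_{pj}-a_{pq})$ is a factorization with one term. If $A$ is nonnegative of rank $k\le2$, its columns lie in the intersection of a $k$-dimensional space with the nonnegative orthant; this is a ray or a planar angle smaller than $\pi$, and it is generated by $k$ nonnegative vectors. For tropical rank $k\ge2$ and for rank $k\ge3$, on the other hand, the factorization ranks are not bounded in terms of $k$ (Proposition~\ref{prop:log}). It is then natural to ask whether the upper bound of Lemma~\ref{lem:compare} is attained. The following question was posed in \cite{Shitov}.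

\begin{quote}
\emph{Let $k$ be a fixed positive integer. Is it true that for all $n,m$ with $m\ge n\ge k$ there is an $n\times m$ matrix with tropical rank $k$ and tropical factorization rank $n$? Is it true that for all such $n,m$ there is a nonnegative $n\times m$ matrix with rank $k$ and nonnegative rank $n$?}
\end{quote}

The answer is known to be negative for $k\le2$ in the tropical case and for $k\le3$ in the nonnegative case; we do not use these results. For larger $k$ one might guess a positive answer, at least when $m$ is large. Additional columns never lower a factorization rank, and already in rank $3$ the nonnegative vectors of the column space can form a cone with $n$ extreme rays, so that no saving is possible with generators taken inside the column space (Section~\ref{sec:parabola}). The guess is wrong for every $k$, and by a wide margin.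

\begin{theorem}\label{thm:T}
For all $k\ge1$ and $\delta\in(0,1)$ there is $n_0$ such that every $n\times m$ matrix over $\overline{\mathbb R}$ with $n\ge n_0$ and tropical rank at most $k$ has tropical factorization rank at most $\delta n$.
\end{theorem}

\begin{theorem}\label{thm:N}
For all $k\ge1$ and $\delta\in(0,1)$ there is $n_0$ such that every nonnegative real $n\times m$ matrix with $n\ge n_0$ and rank at most $k$ has nonnegative rank at most $\delta n$.
\end{theorem}

In both theorems $m$ is arbitrary. Since $\delta n<n$, we obtain the answer to the question.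

\begin{corollary}\label{cor:answer}
For every $k\ge1$ there is $n_0$ such that for all $n\ge n_0$ and all $m$, no $n\times m$ matrix of tropical rank $k$ has tropical factorization rank $n$, and no nonnegative $n\times m$ matrix of rank $k$ has nonnegative rank $n$. Both parts of the question have a negative answer for every $k$; in particular the tropical part for each $k\ge3$ and the nonnegative part for each $k\ge4$.
\end{corollary}

\subsection*{The method}
The two proofs are logically independent and follow one plan. First, it suffices to find in every large matrix \emph{one} set $X$ of rows whose factorization rank is at most $\delta|X|$, because such sets can be removed one after another (Lemma~\ref{lem:extract}). This gives the freedom to discard almost all rows. Second, Ramsey's theorem provides rows on which every column is governed, outside a bounded number of exceptional places, by a bounded number of fixed functions. The colorings concern sets of rows only, which is why $m$ plays no role. Third, the exceptional places vary from column to column and must be avoided; this is done by a family of about $\sqrt p$ subsets of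 $\{1,\dots,p\}$ that separates each point from any bounded set of other points (Lemma~\ref{lem:family}). Sections~\ref{sec:trop} and~\ref{sec:nonneg} carry this out, each beginning with an example worked by hand. Section~\ref{sec:growth} describes the set of $n$ for which factorization rank $n$ does occur and shows that $o(n)$ cannot be replaced by $O(1)$. The numbers $n_0$ come from iterated Ramsey numbers, and we do not estimate them.

\section{Tools and two reductions}\label{sec:tools}

We use two textbook results.

\emph{Ramsey's theorem.} For all positive integers $r,c,s$ there is a number $R$ such that for every coloring of the $r$-subsets of a set of at least $R$ elements with $c$ colors, some $s$-subset is \emph{homogeneous}: all its $r$-subsets have the same color.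

\emph{The Minkowski--Weyl theorem, with the description of extreme rays.} Let $V$ be a real vector space of dimension $K$ and let $H=\{g\in V:\ell_1(g)\ge0,\dots,\ell_F(g)\ge0\}$, where the $\ell_j$ are linear functionals. Assume that $H$ is \emph{pointed}, that is, $H\cap(-H)=\{0\}$. Then $H$ is the set of nonnegative combinations of vectors on its extreme rays, and a nonzero $g\in H$ spans an extreme ray exactly when the functionals $\ell_j$ vanishing at $g$ have rank $K-1$. Since $K-1$ independent functionals cut out a line, and a line contains at most one ray of a pointed cone, $H$ has at most $\binom{F}{K-1}$ extreme rays.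

For a matrix $A$ and a set $X$ of rows, $A[X]$ denotes the submatrix with row set $X$ and all columns. Rows carry their natural order.

\begin{lemma}\label{lem:extract}
Fix $k\ge1$. Suppose that for every $\delta\in(0,1)$ there is $n_*\ge1$ such that every matrix of tropical rank at most $k$ with at least $n_*$ rows has a nonempty set $X$ of rows for which $A[X]$ has tropical factorization rank at most $\delta|X|$. Then Theorem~\ref{thm:T} holds for $k$. In the same way, Theorem~\ref{thm:N} holds for $k$ if such sets $X$ exist, for the nonnegative rank, in nonnegative matrices of rank at most $k$ without zero rows.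
\end{lemma}

\begin{proof}
Both factorization ranks are subadditive over a partition of the rows: given factorizations $B_1,C_1$ of $A[X_1]$ and $B_2,C_2$ of $A[X_2]$, place $B_1$ and $B_2$ on the diagonal of a block matrix padded with $\infty$, respectively $0$, and stack $C_1$ on $C_2$.

Let $A$ have $n$ rows. In the nonnegative case, the zero matrix has nonnegative rank $1\le n_*$; for any other matrix, delete the zero rows, which does not change the nonnegative rank. Both classes of matrices are closed under deleting rows, so we can remove sets $X$ as in the hypothesis one after another until fewer than $n_*$ rows remain. The remaining rows contribute less than $n_*$ by Lemma~\ref{lem:compare}, so the factorization rank of $A$ is at most $\delta n+n_*$. Apply this with $\delta/2$ in place of $\delta$ and take $n\ge 2n_*/\delta$.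
\end{proof}

The saving in both proofs comes from the following mechanism.

\begin{example}\label{ex:grid}
Let $A_0$ be the $N\times N$ matrix with $\infty$ on the diagonal and $0$ elsewhere; its tropical rank is $2$ for $N\ge2$, as we show in the proof of Proposition~\ref{prop:log}. Let $N=\theta^2$ and identify the indices with the cells of a $\theta\times\theta$ grid, which has $2\theta$ horizontal and vertical lines. For a line $T$ put $b_{iT}=0$ if $i\in T$ and $c_{Tj}=0$ if $j\notin T$, and let all other entries be $\infty$. Then $\min_T(b_{iT}+c_{Tj})$ is $0$ if some line contains $i$ and misses $j$, and $\infty$ otherwise. If $i\ne j$, the two lines through $i$ meet only in $i$, so one of them misses $j$. Hence $A_0=B\odot C$ with $2\theta$ terms; for $\theta=3$, six terms suffice for nine rows.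
\end{example}

Each column of $A_0$ is a constant function with one exception, and the lines separate a point from any one other point. To allow $D$ exceptions we need $D+1$ directions of lines, such that two lines of different directions meet at most once. Residue classes modulo large pairwise coprime numbers have this property, and their elements are far apart, which Section~\ref{sec:nonneg} needs.

\begin{lemma}\label{lem:family}
Let $D\ge0$, let $\theta\ge1$ be a multiple of $(D+1)!$, and let $p=\theta^2$. There is a family $\mathcal T$ of at most $2(D+1)^2\theta$ nonempty subsets of $\{1,\dots,p\}$ such that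
\begin{itemize}
\item[(a)] for every $i\in\{1,\dots,p\}$ and every $B\subset\{1,\dots,p\}\setminus\{i\}$ with $|B|\le D$, some $T\in\mathcal T$ satisfies $i\in T$ and $T\cap B=\emptyset$;
\item[(b)] distinct elements of each $T\in\mathcal T$ differ by at least $\theta+1$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\pi_j=j\theta+1$ for $1\le j\le D+1$, and let $\mathcal T$ consist of the nonempty intersections of $\{1,\dots,p\}$ with residue classes modulo some $\pi_j$. Then (b) holds, and $|\mathcal T|\le\sum_j\pi_j\le(D+1)\bigl((D+1)\theta+1\bigr)\le2(D+1)^2\theta$.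

The $\pi_j$ are pairwise coprime. Indeed, a prime dividing $\pi_j$ and $\pi_{j'}$ with $j\ne j'$ divides $(j-j')\theta$ and does not divide $\theta$; so it divides $j-j'$, is at most $D$, divides $(D+1)!$ and hence $\theta$, a contradiction. If $b\ne i$, two different moduli cannot both divide $i-b$, since then their product, which exceeds $\theta^2>|i-b|>0$, would divide it. So each $b\in B$ rules out at most one of the $D+1$ moduli, and some $\pi_j$ divides no difference $i-b$ with $b\in B$. The class of $i$ modulo $\pi_j$ gives (a).
\end{proof}

\section{The tropical theorem}\label{sec:trop}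

Fix $k\ge1$ and $\delta\in(0,1)$, and let $A$ be a matrix of tropical rank at most $k$. We regard the columns of $A$ as functions from the rows to $\overline{\mathbb R}$, and \emph{column} always means a column of $A$. Differences $f-g$ are formed only where $g$ is finite, with $\infty-c=\infty$.

\subsection{Minima give minors, maxima give factorizations}

The proof plays two simple facts against each other. Both concern the functions $f-y$, where $f$ is a column and $y$ is a real function on the rows.

\begin{lemma}\label{lem:min}
Let $i_1,\dots,i_r$ be distinct rows, $f_1,\dots,f_r$ columns, and $y$ a real function on $\{i_1,\dots,i_r\}$. If for each $a$ the minimum of $f_a-y$ over $\{i_1,\dots,i_r\}$ is finite and attained only at $i_a$, then $r\le k$.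
\end{lemma}

\begin{proof}
The columns are distinct, since the functions $f_a-y$ have their minima at different rows. In $\sum_af_a(i_{\sigma(a)})=\sum_a(f_a-y)(i_{\sigma(a)})+\sum_ay(i_a)$ the last sum does not depend on $\sigma$, and the first sum on the right is finite at the identity and larger at every other $\sigma$. So the submatrix $(f_a(i_b))$ is nonsingular.
\end{proof}

\begin{lemma}\label{lem:max}
Let $D,\theta,p$ be as in Lemma~\ref{lem:family}, let $Z$ be a set of $p$ rows, and let $Y$ be a nonempty finite set of real functions on $Z$. Suppose that for every column $f$ and every $i\in Z$ with $f(i)<\infty$ there is $y\in Y$ such that $(f-y)(j)>(f-y)(i)$ for at most $D$ rows $j\in Z$. Then $A[Z]$ has tropical factorization rank at most $2(D+1)^2\theta\,|Y|$.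
\end{lemma}

\begin{proof}
Identify $Z$ with $\{1,\dots,p\}$ and take $\mathcal T$ from Lemma~\ref{lem:family}. For $y\in Y$ and $T\in\mathcal T$ let $b_{y,T}$ equal $y$ on $T$ and $\infty$ on $Z\setminus T$, and for a column $f$ let $c_{y,T}(f)=\max_{j\in T}(f-y)(j)\in\overline{\mathbb R}$. Then $b_{y,T}+c_{y,T}(f)\ge f$ on $Z$; in particular all these functions are $\infty$ where $f$ is. If $f(i)<\infty$, take $y$ from the hypothesis and $T\ni i$ avoiding the rows $j$ with $(f-y)(j)>(f-y)(i)$. Then $c_{y,T}(f)=f(i)-y(i)$, so $b_{y,T}+c_{y,T}(f)$ equals $f$ at $i$. Hence $f=\min_{y,T}\bigl(b_{y,T}+c_{y,T}(f)\bigr)$ on $Z$, which is a factorization with $|Y||\mathcal T|$ terms.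
\end{proof}

So we need rows $Z$ and a bounded set $Y$ such that every finite entry of every column is almost a maximum of some $f-y$, and what we know is that strict minima are scarce. The next example shows what $Y$ must contain.

\begin{example}\label{ex:dip}
Let $\alpha>0$ and $n>k$, and let the $n\times n$ matrix have columns $f_i(j)=\min(j-i,0)$ for $j\ne i$ and $f_i(i)=-\alpha$. Apart from the dip at $i$, the column $f_i$ follows $g_1(j)=j$ on the left of $i$ and $g_2(j)=0$ on the right. The function $f_i-g_1$ attains its maximum $-i$ at every $j<i$, and $f_i-g_2$ attains its maximum $0$ at every $j>i$. At the dip both functions fail: $(f_i-g_1)(i)$ is exceeded at all rows on the left and $(f_i-g_2)(i)$ at all rows on the right. For the intermediate function $y(j)=j/2$ we have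
\[
(f_i-y)(j)=-\tfrac i2-\tfrac{|j-i|}2\quad(j\ne i),\qquad (f_i-y)(i)=-\tfrac i2-\alpha .
\]
If $\alpha>k/2$, Lemma~\ref{lem:min} applies to $k+1$ consecutive rows and the columns with the same indices, so the tropical rank exceeds $k$. Thus tropical rank at most $k$ forces $\alpha\le k/2$. Then, on a set $Z$ of rows at mutual distance at least $k$, the function $f_i-y$ has its maximum at $i$ for $i\in Z$, and the construction in the proof of Lemma~\ref{lem:max}, with $Y=\{g_1,g_2,y\}$ and the single set $T=Z$, factors the rows of $Z$ with three terms.
\end{example}

The general proof finds the analogues of $g_1,g_2$ among the columns, shows that every column follows them up to boundedly many exceptions, bounds the depth of dips by the rank hypothesis, thins out the rows, and builds an intermediate function for each pair $g_s,g_{s'}$.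

\subsection{Separated systems and the choice of rows}

A \emph{separated $\kappa$-system} on a set $X$ of rows consists of columns $g_1,\dots,g_\kappa$, finite on $X$, such that every difference $g_{s+1}-g_s$ is strictly decreasing on $X$. Then $g_{s'}-g_s$ is strictly decreasing on $X$ whenever $s<s'$. A separated $0$-system is empty, and a separated $1$-system is a column that is finite on $X$.

\begin{lemma}\label{lem:sep}
There is no separated $(k+1)$-system on $k+1$ rows.
\end{lemma}

\begin{proof}
Let $g_0,\dots,g_k$ be such a system on $i_0<\dots<i_k$; the columns are distinct because their differences are strictly monotone. For $i<j$ among these rows and $s<s'$ we have $g_s(i)+g_{s'}(j)<g_s(j)+g_{s'}(i)$. If $\sigma$ is not the identity, there are $a<a'$ with $\sigma(a)>\sigma(a')$, and exchanging these two values strictly lowers $\sum_ag_{\sigma(a)}(i_a)$. So only the identity is optimal, and the submatrix of order $k+1$ is nonsingular.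
\end{proof}

We want a separated system that cannot be extended by a further column, even on a much smaller set of rows; non-extendability will force every column to be locally parallel to some $g_s$. Since the number of rows needed for a $\kappa$-system depends on the number of rows on which a $(\kappa+1)$-system is excluded, the constants are defined downward from $\kappa=k+1$.

Let $\theta$ be a multiple of $(4k+1)!$ with $\theta\ge2k^2(4k+1)^2/\delta$, and let $p=\theta^2$. Put $N_{k+1}=k+1$. For $\kappa=k,k-1,\dots,0$ define:
\begin{itemize}
\item $W'_\kappa$, a number such that every coloring of the pairs of a set of at least $W'_\kappa$ elements with $3^\kappa$ colors has a homogeneous set of size $\max(2k+2,N_{\kappa+1})$;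
\item $W_\kappa=W'_\kappa+3k+1$;
\item $N_\kappa$, a number such that every coloring of the $(k+1)$-subsets of an $N_\kappa$-set with $2^{(3\kappa+3)(k+1)}$ colors has a homogeneous set of size $2W_\kappa p+1$.
\end{itemize}
These numbers depend only on $k$ and $\delta$. Let $n_*=N_0$ and assume that $A$ has at least $n_*$ rows. Let $\kappa\in\{0,\dots,k\}$ be maximal such that some set $X_0$ of $N_\kappa$ rows carries a separated $\kappa$-system $g_1,\dots,g_\kappa$; the value $\kappa=0$ always qualifies. Then
\begin{equation}\label{eq:maximal}
\text{no set of $N_{\kappa+1}$ rows carries a separated $(\kappa+1)$-system,}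
\end{equation}
by maximality if $\kappa<k$ and by Lemma~\ref{lem:sep} if $\kappa=k$. Put $g_0\equiv0$ and $W=W_\kappa$.

The rank hypothesis forbids patterns formed by $k+1$ columns on the same $k+1$ rows, whereas we need to forbid patterns in a \emph{single} column. One long column with, say, a deep minimum shows a minimum in position $t$ on some $(k+1)$-tuple for each $t$, but on different tuples for different $t$. Homogeneity moves all these patterns to one tuple. Color each $(k+1)$-subset $i_0<\dots<i_k$ of $X_0$ by the truth values of the following statements, each of which begins with ``there is a column $f$ such that'':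
\begin{itemize}
\item $\mathrm V_{s,t}$ ($0\le s\le\kappa$, $0\le t\le k$): $f(i_t)<\infty$ and $(f-g_s)(i_b)>(f-g_s)(i_t)$ for all $b\ne t$;
\item $\mathrm S^+_{s,a}$ ($1\le s\le\kappa$, $0\le a\le k$): $f-g_s$ equals a finite constant $c$ on $i_0,\dots,i_a$ and exceeds $c$ on $i_{a+1},\dots,i_k$;
\item $\mathrm S^-_{s,a}$ (same range): $f-g_s$ equals a finite constant $c$ on $i_{k-a},\dots,i_k$ and exceeds $c$ on $i_0,\dots,i_{k-a-1}$;
\item $\mathrm C^+_a$ ($0\le a\le k$): $f$ is finite on $i_0,\dots,i_a$ and $\infty$ on $i_{a+1},\dots,i_k$;
\item $\mathrm C^-_a$ ($0\le a\le k$): $f$ is finite on $i_{k-a},\dots,i_k$ and $\infty$ on $i_0,\dots,i_{k-a-1}$.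
\end{itemize}
These are $(\kappa+1+2\kappa+2)(k+1)=(3\kappa+3)(k+1)$ statements, so there is a homogeneous set $X\subset X_0$ with $|X|=2Wp+1$: a statement that holds for one increasing $(k+1)$-tuple in $X$ holds for all of them.

Let $Z\subset X$ consist of the elements in positions $W+1,3W+1,\dots,(2p-1)W+1$ of $X$, so $|Z|=p$. For $x\in Z$ let $x^-$ and $x^+$ be its $W$-th predecessor and $W$-th successor in $X$. They exist, and $a^+=b^-$ for consecutive elements $a<b$ of $Z$. We show that $A[Z]$ has factorization rank at most $\delta p$; the rows of $X\setminus Z$ serve as witnesses.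

\subsection{Three forbidden patterns}

\begin{lemma}[no valleys]\label{lem:valley}
Let $0\le s\le\kappa$, let $f$ be a column and $i\in X$ with $f(i)<\infty$. Then the inequality $(f-g_s)(j)>(f-g_s)(i)$ cannot hold both for $k$ elements $j<i$ of $X$ and for $k$ elements $j>i$ of $X$.
\end{lemma}

\begin{proof}
Otherwise, for each $t\in\{0,\dots,k\}$, the row $i$ together with $t$ such elements on the left and $k-t$ on the right is a tuple satisfying $\mathrm V_{s,t}$. By homogeneity one fixed tuple satisfies all $\mathrm V_{s,t}$, with columns $f_0,\dots,f_k$, and this contradicts Lemma~\ref{lem:min} with $y=g_s$ and $r=k+1$.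
\end{proof}

\begin{lemma}[no steps]\label{lem:step}
Let $1\le s\le\kappa$. There is no column $f$ such that $f-g_s$ equals a finite constant $c$ on $k+1$ elements of $X$ and exceeds $c$ on $k$ elements of $X$ that are all larger, or all smaller, than these.
\end{lemma}

\begin{proof}
Suppose the $k$ elements are larger. Taking $a+1$ elements of the first kind and $k-a$ of the second, we see that each $\mathrm S^+_{s,a}$ holds on some tuple, hence all hold on one tuple $i_0<\dots<i_k$, with columns $f_a$ and constants $c_a$. The minimum of $f_a-g_s$ is attained $a+1$ times, and a small tilt breaks the tie: let $y(i_b)=g_s(i_b)+b\varepsilon$ with $\varepsilon>0$. For $b\le a$ we get $(f_a-y)(i_b)=c_a-b\varepsilon$, which is smallest exactly at $b=a$. For $b>a$ we get $(f_a-y)(i_b)=(f_a-g_s)(i_b)-b\varepsilon>c_a-a\varepsilon$ if $\varepsilon$ is small. This contradicts Lemma~\ref{lem:min}. If the $k$ elements are smaller, the statements $\mathrm S^-_{s,a}$ and $y(i_b)=g_s(i_b)+(k-b)\varepsilon$ make the minimum of $f_a-y$ unique at $i_{k-a}$, with the same contradiction.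
\end{proof}

\begin{lemma}[no cliffs]\label{lem:cliff}
There is no column that is finite on $k+1$ elements of $X$ and $\infty$ on $k$ elements of $X$ that are all larger, or all smaller, than these.
\end{lemma}

\begin{proof}
If the $k$ elements are larger, the same selection shows that all $\mathrm C^+_a$ hold on one tuple, giving columns $f_0,\dots,f_k$ with $f_a(i_b)<\infty$ exactly when $b\le a$. A permutation with finite sum $\sum_af_a(i_{\sigma(a)})$ has $\sigma(a)\le a$ for all $a$ and is the identity, so the submatrix of order $k+1$ is nonsingular, a contradiction. If they are smaller, the statements $\mathrm C^-_a$ give $f_a(i_{k-b})<\infty$ exactly when $b\le a$, and again exactly one permutation has a finite sum.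
\end{proof}

The last two lemmas are used through one counting argument.

\begin{lemma}\label{lem:count}
Let $E,G\subset X$ with $|E|\ge2k+2$. Suppose that there are no $k+1$ elements of $E$ and $k$ elements of $G$ such that the latter are all larger, or all smaller, than the former. Then $|G|\le2k-2$.
\end{lemma}

\begin{proof}
Let $e$ and $e'$ be the $(k+1)$-st elements of $E$ from the left and from the right; then $e<e'$. At most $k-1$ elements of $G$ are larger than $e$, at most $k-1$ are smaller than $e'$, and every element of $X$ is larger than $e$ or smaller than $e'$.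
\end{proof}

\subsection{The shape of a column}

Call a column \emph{full} if it has at least $2k+2$ finite entries on $X$, and \emph{sparse} otherwise. For a column $f$ and $1\le s\le\kappa$, call a real number $c$ an \emph{$s$-level} of $f$ if $f-g_s=c$ on at least $2k+2$ elements of $X$.

\begin{lemma}\label{lem:shape}
\begin{itemize}
\item[(a)] A sparse column equals $\infty$ on $Z$. A full column has at most $2k-2$ infinite entries on $X$.
\item[(b)] If $c$ is an $s$-level of $f$, then $(f-g_s)(j)>c$ for at most $2k-2$ elements $j\in X$. Hence $f$ has at most one $s$-level, which we denote by $l_s$ when it exists.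
\item[(c)] If $f$ is full, every $W$-subset of $X$ contains $2k+2$ elements on which $f-g_s=l_s$ for one and the same $s\in\{1,\dots,\kappa\}$. If $\kappa=0$, no column is full.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $f$ be sparse and $f(i)<\infty$ with $i\in Z$. At most $2k$ other entries on $X$ are finite, and $X$ has at least $W$ elements on each side of $i$. So at least $W-2k\ge k$ entries on each side are $\infty$, contradicting Lemma~\ref{lem:valley} with $s=0$. For a full column, apply Lemma~\ref{lem:count} to the sets $E$ of finite and $G$ of infinite positions; its hypothesis is Lemma~\ref{lem:cliff}.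

(b) Apply Lemma~\ref{lem:count} to $E=\{j:(f-g_s)(j)=c\}$ and $G=\{j:(f-g_s)(j)>c\}$; its hypothesis is Lemma~\ref{lem:step}. If $c<c'$ were both $s$-levels, $G$ would have at least $2k+2$ elements.

(c) Removing the at most $2k-2$ infinite positions from the $W$-subset leaves at least $W'_\kappa$ elements. Color a pair $j<j'$ of them by the signs in $\{-,0,+\}$ of $(f-g_s)(j')-(f-g_s)(j)$ for $1\le s\le\kappa$, and take a homogeneous set $S$ of size $\max(2k+2,N_{\kappa+1})$. If the sign is $0$ for some $s$, then $f-g_s$ is constant on $S$, the constant is an $s$-level, and we are done. Otherwise every $f-g_s$ is strictly monotone on $S$. If $f-g_s$ is decreasing and $s'<s$, then $f-g_{s'}=(f-g_s)+(g_s-g_{s'})$ is decreasing too. So there is $t\in\{0,\dots,\kappa\}$ such that $f-g_s$ decreases for $s\le t$ and increases for $s>t$, and $g_1,\dots,g_t,f,g_{t+1},\dots,g_\kappa$ is a separated $(\kappa+1)$-system on $S$. This contradicts \eqref{eq:maximal}. For $\kappa=0$ the first alternative is not available, so a full column cannot exist.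
\end{proof}

Thus a full column $f$ lies below each function $l_s+g_s$ up to $2k-2$ exceptions, and every window of $W$ rows contains many rows where it coincides with one of them. It may still dip below all of them at other rows, as in Example~\ref{ex:dip}.

\subsection{Staircase functions}

For $1\le s<s'\le\kappa$ the function $z=g_s-g_{s'}$ is strictly increasing on $X$. The intermediate function between $g_s$ and $g_{s'}$ will be $g_{s'}+\psi$, where $\psi$ takes a part of the growth of $z$. Without a scale on the rows, ``one half'' of $z$ is replaced by the growth of $z$ over the first half of each gap of $Z$. Let $\psi$ be $0$ at the first element of $Z$, let $\psi(b)-\psi(a)=z(a^+)-z(a)$ for consecutive $a<b$ in $Z$, and put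
\[
y_{s,s'}=g_{s'}+\psi=g_s-(z-\psi)\quad\text{on }Z.
\]
Since $a^+=b^-$, we have $(z-\psi)(b)-(z-\psi)(a)=z(b)-z(b^-)$ for consecutive $a<b$. In words, $y_{s,s'}$ changes like $g_s$ from $a$ to $a^+$ and like $g_{s'}$ from $b^-$ to $b$. Both $\psi$ and $z-\psi$ are increasing on $Z$. Keeping only the first, respectively the last, gap between two elements, we get for all $a<b$ in $Z$
\begin{equation}\label{eq:stair}
\psi(b)-\psi(a)\ge z(a^+)-z(a),\qquad (z-\psi)(b)-(z-\psi)(a)\ge z(b)-z(b^-).
\end{equation}
Let $Y$ consist of the restrictions of $g_1,\dots,g_\kappa$ to $Z$ and the functions $y_{s,s'}$; then $|Y|\le\kappa+\binom\kappa2\le k^2$.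

\begin{lemma}\label{lem:cover}
For every column $f$ and every $i\in Z$ with $f(i)<\infty$ there is $y\in Y$ such that $(f-y)(j)>(f-y)(i)$ for at most $4k$ elements $j\in Z$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:shape}(a), $f$ is full. If $f$ has an $s$-level with $(f-g_s)(i)\ge l_s$, then $y=g_s$ works by Lemma~\ref{lem:shape}(b). So assume that $f$ dips at $i$: $f(i)<l_s+g_s(i)$ whenever $l_s$ exists.

By Lemma~\ref{lem:shape}(c), the $W$ elements of $X$ immediately preceding $i$ contain a set $E^-$ of $2k+2$ elements on which $f-g_L=l_L$ for some $L$, and the $W$ elements immediately following $i$ contain a set $E^+$ of $2k+2$ elements on which $f-g_P=l_P$ for some $P$. Put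
\[
z=g_L-g_P,\qquad\alpha=l_L+g_L(i)-f(i)>0,\qquad\gamma=l_P+g_P(i)-f(i)>0 .
\]
We bound the depths $\alpha$ and $\gamma$ of the dip by Lemma~\ref{lem:valley}.

On $E^+$ we have $f-g_P=l_P>(f-g_P)(i)$. By Lemma~\ref{lem:valley} with $s=P$, fewer than $k$ elements on the left of $i$ have a larger value of $f-g_P$ than $i$, so some $a\in E^-$ satisfies $(f-g_P)(a)\le(f-g_P)(i)$. Here $(f-g_P)(a)=l_L+z(a)$ and $(f-g_P)(i)=l_L-\alpha+z(i)$, so $z(i)-z(a)\ge\alpha>0$. This excludes $L=P$, where $z=0$, and $L>P$, where $z$ is decreasing. Hence $L<P$, the function $z$ is strictly increasing, and $a\ge i^-$ gives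
\[
\alpha\le z(i)-z(i^-).
\]
On $E^-$ we have $f-g_L=l_L>(f-g_L)(i)$. By Lemma~\ref{lem:valley} with $s=L$, some $b\in E^+$ satisfies $(f-g_L)(b)\le(f-g_L)(i)$. Here $(f-g_L)(b)=l_P-z(b)$ and $(f-g_L)(i)=l_P-\gamma-z(i)$, so $\gamma\le z(b)-z(i)$, and $b\le i^+$ gives
\[
\gamma\le z(i^+)-z(i).
\]

Take $y=y_{L,P}$. By Lemma~\ref{lem:shape}(b), all but at most $4k-4$ elements $j\in Z$ satisfy both $f(j)\le l_L+g_L(j)$ and $f(j)\le l_P+g_P(j)$. For such $j<i$, the second inequality in \eqref{eq:stair} gives
\begin{align*}
y(j)-y(i)&=g_L(j)-g_L(i)+(z-\psi)(i)-(z-\psi)(j)\\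
&\ge g_L(j)-g_L(i)+\alpha=l_L+g_L(j)-f(i)\ge f(j)-f(i).
\end{align*}
For such $j>i$, the first inequality in \eqref{eq:stair} gives
\begin{align*}
y(j)-y(i)&=g_P(j)-g_P(i)+\psi(j)-\psi(i)\\
&\ge g_P(j)-g_P(i)+\gamma=l_P+g_P(j)-f(i)\ge f(j)-f(i).
\end{align*}
So $(f-y)(j)\le(f-y)(i)$ for all but at most $4k-4$ elements $j\in Z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:T}]
If $\kappa=0$, all columns are sparse and hence $\infty$ on $Z$ by Lemma~\ref{lem:shape}, so $A[Z]$ has factorization rank $1\le\delta\theta\le\delta p$. If $\kappa\ge1$, Lemmas~\ref{lem:cover} and~\ref{lem:max} with $D=4k$ bound the factorization rank of $A[Z]$ by $2k^2(4k+1)^2\theta\le\delta\theta^2=\delta|Z|$. Lemma~\ref{lem:extract} completes the proof.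
\end{proof}

The bound on the tropical rank was used exactly in Lemmas~\ref{lem:sep}, \ref{lem:valley}, \ref{lem:step} and~\ref{lem:cliff}. Without it nothing can be saved: the tropical identity matrix of order $n$ has factorization rank $n$ by Lemma~\ref{lem:compare}.

\section{The nonnegative theorem}\label{sec:nonneg}

For a set $X$ of rows, the columns of $A[X]$ lie in the cone $V_+$ of nonnegative vectors of a space $V\subset\mathbb R^X$ of dimension at most $k$. We must find few nonnegative vectors of $\mathbb R^X$ whose cone contains $V_+$. The new difficulty is that a sum, unlike a minimum, feels all of its terms: a generator used to produce one entry of a column also contributes to the other entries in its support.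

\subsection{Polygons inscribed in a parabola}\label{sec:parabola}

Let $n\ge3$ and $t_1<\dots<t_n$. Let $P(t_1,\dots,t_n)$ be the $n\times n$ matrix whose $i$-th column lists the values at $t_1,\dots,t_n$ of
\[
f_i=(t-t_i)(t-t_{i+1})\quad(1\le i<n),\qquad f_n=(t-t_1)(t_n-t).
\]
It is nonnegative, and it is the slack matrix of the convex polygon with vertices $(t_j,t_j^2)$: its columns list the values at the vertices of the affine functions that define the edges. The columns lie in the $3$-dimensional space $V$ of functions $j\mapsto g(t_j)$ with $\deg g\le2$. The rank is exactly $3$, because on the first three rows the columns $f_1,f_2,f_n$ have the sign patterns $(0,0,+)$, $(+,0,0)$, $(0,+,*)$. Each column vanishes at two points, whose evaluations are independent on $V$, so the columns span $n$ different extreme rays of $V_+$. Nonnegative generators taken inside $V$ must therefore number at least $n$.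

\begin{example}\label{ex:parabola}
Let $n=pq\ge3$ and $t_j=4^j$. We show that $P(t_1,\dots,t_n)$ has nonnegative rank at most $3q+6p$; for $p=q=10$ this is $90$, while $n=100$.

Split the rows into $p$ blocks of $q$ consecutive rows, write $(u,z)$ for the $z$-th row of block $u$, and write $g(u,z)$ for $g(t_{(u,z)})$. The column $f_n$ and the columns $f_i$ whose zeros lie in different blocks are $p$ in number, and we keep them as generators. For a residue class $T$ of blocks modulo $3$ and $1\le z\le q$, let $b_{T,z}$ equal $t_{(u,z)}$ at the rows $(u,z)$ with $u\in T$, and $0$ elsewhere. These are at most $3q$ vectors, each shared by all blocks of $T$.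

Fix a block $v$, let $T$ be its class, and for $g\in V$ put
\[
R_v(g)=g-\sum_{z=1}^q\frac{g(v,z)}{t_{(v,z)}}\,b_{T,z}.
\]
The map $R_v$ is linear, and $R_v(g)$ vanishes on block $v$. Let $G=4^q$ and $\lambda=G^{v-1}$. Then $t\le\lambda$ on earlier blocks, $4\lambda\le t\le\lambda G$ on block $v$, and $t\ge4\lambda G$ on later blocks. Let $\Pi_v$ be the plane polygon of pairs $(\beta,\gamma)$ with
\[
\lambda^2\le\gamma\le\lambda^2G^2,\qquad0\le\beta\le\frac{\gamma}{2\lambda},\qquad\beta\le2\lambda G;
\]
it has at most five vertices. If $i$ and $i+1$ lie in block $v$, then $f_i=t^2-\beta t+\gamma$ with $\beta=t_i+t_{i+1}$ and $\gamma=t_it_{i+1}$, and $(\beta,\gamma)\in\Pi_v$ because $\beta/\gamma=1/t_i+1/t_{i+1}\le1/(2\lambda)$.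

Let $g=t^2-\beta t+\gamma$ with $(\beta,\gamma)\in\Pi_v$. On earlier blocks $g\ge\gamma-\beta\lambda\ge\gamma/2\ge\lambda^2/2$; on later blocks $g\ge t^2-\beta t\ge t^2/2$; on block $v$ we have $g/t\le2\lambda^2G^2/(4\lambda)=\lambda G^2/2$. At a row of a block $u\in T\setminus\{v\}$ the amount subtracted in $R_v(g)$ is therefore at most $t\lambda G^2/2$. If $u\le v-3$, then $t\le\lambda/G^2$ and this is at most $\lambda^2/2$; if $u\ge v+3$, then $t\ge\lambda G^2$ and this is at most $t^2/2$. Hence $R_v(g)\ge0$. Now $f_i=\sum_z\bigl(f_i(v,z)/t_{(v,z)}\bigr)b_{T,z}+R_v(f_i)$ with nonnegative coefficients, and $R_v(f_i)$ is a convex combination of the vectors $R_v(g)$ for the vertices of $\Pi_v$. The total number of generators is at most $p+3q+5p$.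
\end{example}

Three features made this work. Away from its zeros, a column is comparable to a single one of the functions $1,t,t^2$, because they grow at very different rates. On the block containing the zeros nothing useful is known, but there the column is reproduced exactly by \emph{transversal} vectors $b_{T,z}$, whose weights grow at a rate between those of $1$ and $t^2$, so that they disturb the distant blocks only slightly. What remains depends linearly on the column and is nonnegative on a polyhedral set whose number of facets does not depend on $q$. We now show that Ramsey's theorem provides the first feature in general, and then generalize the other two.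

\subsection{Normal systems}

Let $X$ be a finite ordered set and $M\ge2$. Positive functions $\varphi_0,\dots,\varphi_d$ on $X$ form an \emph{$M$-normal system} if
\[
\frac{\varphi_s(j)}{\varphi_{s-1}(j)}\ge M\,\frac{\varphi_s(i)}{\varphi_{s-1}(i)}\qquad(1\le s\le d,\ i<j\text{ in }X).
\]
Multiplying these inequalities, we see that for $s<s'$ the ratio $\varphi_{s'}/\varphi_s$ is increasing and grows by a factor at least $M$ from any point to any later point. Restrictions to subsets are again $M$-normal. The functions $1,t,t^2$ of Example~\ref{ex:parabola} are $4$-normal. The definition says that each difference of the functions $-\log\varphi_s$ with consecutive indices decreases by at least $\log M$ at each step, so normal systems are the quantitative counterpart of separated systems, and the next lemma is the counterpart of Lemma~\ref{lem:sep}.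

\begin{lemma}\label{lem:det}
Let $M\ge2(d+1)!$ and let $\varphi_0,\dots,\varphi_d$ be $M$-normal on $X$. For $i_1<\dots<i_r$ in $X$ and $s_1<\dots<s_r$ in $\{0,\dots,d\}$,
\[
\det\bigl(\varphi_{s_b}(i_a)\bigr)_{a,b}\in\bigl[\tfrac12,\tfrac32\bigr]\cdot\prod_{a}\varphi_{s_a}(i_a).
\]
\end{lemma}

\begin{proof}
Consider the product $\prod_a\varphi_{s_{\sigma(a)}}(i_a)$. If $\sigma(a)>\sigma(a+1)$, exchanging these two values multiplies the product by $\rho(i_{a+1})/\rho(i_a)\ge M$, where $\rho=\varphi_{s_{\sigma(a)}}/\varphi_{s_{\sigma(a+1)}}$. Every $\sigma$ other than the identity is brought to the identity by at least one such exchange, so its product is at most $M^{-1}$ times the diagonal product. There are fewer than $r!\le(d+1)!\le M/2$ such permutations.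
\end{proof}

\begin{lemma}\label{lem:normal}
For all $k,N,M$ with $N\ge k\ge1$ and $M\ge2\,k!$ there is $n_1(k,N,M)$ with the following property. For any $n\ge n_1$ nonzero vectors $\mathbf u_1,\dots,\mathbf u_n\in\mathbb R^k$ there are a set $X$ of $N$ indices and an $M$-normal system $\varphi_0,\dots,\varphi_d$ on $X$ with $d\le k-1$, such that for every linear functional $\ell$ on $\mathbb R^k$ the function $i\mapsto\ell(\mathbf u_i)$ on $X$ is a linear combination of $\varphi_0,\dots,\varphi_d$.
\end{lemma}

The functions $\varphi_s$ will be determinants in which $\mathbf u_i$ is surrounded by $s$ fixed early vectors and $d-s$ fixed late vectors. Consecutive determinants share all but one of the fixed vectors, so the normality inequality lives in a $2$-dimensional quotient, where it says that a cross-ratio of four points on a projective line is large. Ramsey's theorem makes such cross-ratios all large or all bounded, and the second alternative is impossible for many points.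

We use the three-term relation for an alternating bilinear form $\Delta$ on a $2$-dimensional space:
\begin{equation}\label{eq:plucker}
\Delta(x_1,x_3)\Delta(x_2,x_4)=\Delta(x_1,x_2)\Delta(x_3,x_4)+\Delta(x_1,x_4)\Delta(x_2,x_3).
\end{equation}
It follows by applying $\Delta(x_1,\cdot)$ to the identity $\Delta(x_3,x_4)x_2-\Delta(x_2,x_4)x_3+\Delta(x_2,x_3)x_4=0$, which is Cramer's rule in the plane.

\begin{proof}[Proof of Lemma~\ref{lem:normal}]
We use induction on $k$. For $k=1$, among $2N-1$ nonzero scalars there are $N$ of the same sign; take $d=0$ and $\varphi_0(i)=|\mathbf u_i|$.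

Let $k\ge2$. Color the increasing $k$-tuples of indices by the sign in $\{-,0,+\}$ of $\det(\mathbf u_{i_1},\dots,\mathbf u_{i_k})$ and pass to a homogeneous set $X_1$, which is as large as we wish if $n_1$ is large. If the sign is $0$, the vectors indexed by $X_1$ span a proper subspace. We map it injectively and linearly into $\mathbb R^{k-1}$ and apply the induction hypothesis, which requires $|X_1|\ge n_1(k-1,N,M)$. Otherwise, after a reflection of $\mathbb R^k$, which does not change the set of functions $i\mapsto\ell(\mathbf u_i)$, all these determinants are positive.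

For $0\le s\le k-2$ and an increasing $(k+2)$-tuple in $X_1$, call its first $s$ and last $k-2-s$ elements the \emph{context} and let $x_1<x_2<x_3<x_4$ be the four elements between them. For indices $x,x'$ let $\Delta(x,x')$ be the determinant of the $s$ early context vectors, $\mathbf u_x$, $\mathbf u_{x'}$, and the $k-2-s$ late context vectors, in this order. It is positive if $x<x'$ lie between the two parts of the context. The context vectors are independent, and $\Delta$ is an alternating form on the quotient of $\mathbb R^k$ by their span, so \eqref{eq:plucker} holds. Let $\mathrm C_s$ be the statement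
\[
(M-1)\,\Delta(x_1,x_2)\Delta(x_3,x_4)\le\Delta(x_1,x_4)\Delta(x_2,x_3).
\]
Color the $(k+2)$-subsets of $X_1$ by the truth values of $\mathrm C_0,\dots,\mathrm C_{k-2}$ and pass to a homogeneous set $X_2$ with $|X_2|\ge\max\bigl(M^2+k+2,\;N+2(k-1)\bigr)$.

\emph{Every $\mathrm C_s$ is true on $X_2$.} Suppose $\mathrm C_s$ is false. Take the first $s$ and the last $k-2-s$ elements of $X_2$ as context and label the others $1,\dots,L$ in increasing order, so $L\ge M^2+4$. With $M_1=M-1$ we have
\begin{equation}\label{eq:false}
M_1\Delta(a,b)\Delta(c,e)>\Delta(a,e)\Delta(b,c)\qquad(1\le a<b<c<e\le L).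
\end{equation}
Introduce the coordinate $\tau_a=\Delta(1,a)/\Delta(a,L)$ for $a<L$, which sends the last point to infinity. By \eqref{eq:plucker} applied to $1,a,b,L$,
\[
\tau_b-\tau_a=\frac{\Delta(1,L)\,\Delta(a,b)}{\Delta(a,L)\,\Delta(b,L)}\qquad(a<b<L),
\]
so $\tau$ is strictly increasing. Solve this for $\Delta(a,b)$ and substitute into \eqref{eq:false}; the factors $\Delta(\cdot,L)$ and $\Delta(1,L)$ cancel. For $e=L$ we get $M_1(\tau_b-\tau_a)>\tau_c-\tau_b$, and in particular
\[
M_1(\tau_3-\tau_2)>\tau_{L-1}-\tau_3 .
\]
For $e<L$ we get $M_1(\tau_b-\tau_a)(\tau_e-\tau_c)>(\tau_e-\tau_a)(\tau_c-\tau_b)$, and since $\tau_e-\tau_a\ge\tau_b-\tau_a>0$, this implies $M_1(\tau_e-\tau_c)>\tau_c-\tau_b$. Take $a=1$, $b=2$, $e=c+1$ with $3\le c\le L-2$: then $M_1(\tau_{c+1}-\tau_c)>\tau_c-\tau_2\ge\tau_3-\tau_2$. Summing over these $L-4$ values of $c$ gives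
\[
M_1(\tau_{L-1}-\tau_3)>(L-4)(\tau_3-\tau_2).
\]
The last two displayed inequalities give $L-4<M_1^2<M^2$, a contradiction.

\emph{The normal system.} Let $d=k-1$, let $a_1<\dots<a_d$ be the first $d$ and $b_d<\dots<b_1$ the last $d$ elements of $X_2$, and let $X$ be a set of $N$ elements between them. Put
\[
\varphi_s(i)=\det(\mathbf u_{a_1},\dots,\mathbf u_{a_s},\mathbf u_i,\mathbf u_{b_{d-s}},\dots,\mathbf u_{b_1})>0\qquad(0\le s\le d).
\]
Fix $s\ge1$, use the context $a_1,\dots,a_{s-1}$ and $b_{d-s},\dots,b_1$, and write $a=a_s$, $b=b_{d-s+1}$. Then $\varphi_s(i)=\Delta(a,i)$ and $\varphi_{s-1}(i)=\Delta(i,b)$. For $i<j$ in $X$, relation \eqref{eq:plucker} and $\mathrm C_{s-1}$ for $a<i<j<b$ give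
\[
\Delta(a,j)\Delta(i,b)=\Delta(a,i)\Delta(j,b)+\Delta(a,b)\Delta(i,j)\ge M\,\Delta(a,i)\Delta(j,b),
\]
that is, $\varphi_s(j)\varphi_{s-1}(i)\ge M\varphi_s(i)\varphi_{s-1}(j)$, which is normality. Finally, $\varphi_s(i)=\ell_s(\mathbf u_i)$ for a linear functional $\ell_s$. Since $|X|\ge k$ and $M\ge2\,k!$, Lemma~\ref{lem:det} shows that $\varphi_0,\dots,\varphi_d$ are linearly independent. Hence $\ell_0,\dots,\ell_d$ are independent and form a basis of the dual of $\mathbb R^k$, and the last assertion follows.
\end{proof}

The vectors must be nonzero for the case $k=1$ of the induction, where $\varphi_0$ has to be positive; this is why Lemma~\ref{lem:extract} removes zero rows.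

\subsection{The cone of nonnegative functions of a normal system}

\begin{proposition}\label{prop:cone}
Let $d\ge1$, $K=d+1$, $M\ge8\,K!\,K^4$, let $\theta\ge2d$ be a multiple of $K!$, let $p=\theta^2$ and $q\ge1$. Let $\varphi_0,\dots,\varphi_d$ be $M$-normal on a set $X$ with $|X|=pq$, and let $V\subset\mathbb R^X$ be their span. Then the cone $V_+=\{f\in V:f\ge0\text{ on }X\}$ is contained in the convex cone generated by at most
\[
2K^4\theta\,q+p^d\binom{4dp}{d}
\]
vectors of $\mathbb R^X_{\ge0}$.
\end{proposition}

The first term is $2K^4|X|/\theta$ and counts transversal vectors; the second does not depend on $q$ and counts residuals. Compared with Example~\ref{ex:parabola}, the zeros may now lie in up to $d$ blocks in arbitrary position, so residue classes modulo $3$ give way to the family of Lemma~\ref{lem:family}; and the growth is not geometric, so the weights of the transversal vectors must be built as a multiplicative staircase.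

\begin{proof}
Identify $X$ with $\{1,\dots,p\}\times\{1,\dots,q\}$ in lexicographic order, and call $\{u\}\times\{1,\dots,q\}$ \emph{block} $u$. Put $\eta=\frac1{2d}$ and $\varepsilon=\frac1{2dK}$. The hypothesis on $M$ is used through
\[
M\ge2\,K!,\qquad M\ge6d,\qquad M\ge4K^4\ge\varepsilon^{-2}.
\]
Also $p\ge4d^2>d$, so $|X|\ge K$. By Lemma~\ref{lem:det}, the evaluations at any $r\le K$ points of $X$ are linearly independent on $V$; thus $\dim V=K$, and a nonzero $f\in V$ has at most $d$ zeros. The cone $V_+$ is polyhedral and pointed, and a vector on an extreme ray has at least $K-1=d$ zeros. So it suffices to treat $f\in V_+$ with exactly $d$ zeros $\zeta_1<\dots<\zeta_d$.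

\medskip\noindent\emph{Step 1: one term dominates between the zeros.}
Write $f=\sum_sc_s\varphi_s$. The vector $(c_s)$ spans the kernel of the $d\times K$ matrix $(\varphi_s(\zeta_t))_{t,s}$, which has rank $d$. By Cramer's rule $c_s=c(-1)^sD_s$ with $c\ne0$, where $D_s$ is the minor with column $s$ deleted. By Lemma~\ref{lem:det},
\[
D_s\in\bigl[\tfrac12,\tfrac32\bigr]\cdot\prod_{t\le s}\varphi_{t-1}(\zeta_t)\prod_{t>s}\varphi_t(\zeta_t).
\]
The products for $s=t$ and $s=t-1$ differ only in the factor at $\zeta_t$, so
\[
\frac{|c_t|}{|c_{t-1}|}\in\bigl[\tfrac13,3\bigr]\cdot\frac{\varphi_{t-1}(\zeta_t)}{\varphi_t(\zeta_t)}\qquad(1\le t\le d).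
\]
Let $x\in X$ satisfy $f(x)\ne0$, with exactly $e$ zeros below $x$. For $t\le e$ we have $\zeta_t<x$, and normality gives $|c_t|\varphi_t(x)\ge\frac M3|c_{t-1}|\varphi_{t-1}(x)$. For $t>e$ we have $\zeta_t>x$, and normality gives $|c_t|\varphi_t(x)\le\frac3M|c_{t-1}|\varphi_{t-1}(x)$. So the numbers $|c_s|\varphi_s(x)$ rise up to $s=e$ and then fall, and $|c_s|\varphi_s(x)\le\frac3M|c_e|\varphi_e(x)\le\eta|c_e|\varphi_e(x)$ for $s\ne e$. The $d$ terms with $s\ne e$ contribute at most $\frac12|c_e|\varphi_e(x)$ to $f(x)>0$ in absolute value, so $c_e>0$.

\medskip\noindent\emph{Step 2: types and the cones $H_\tau$.}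
We record the zeros only up to their blocks, which makes the bookkeeping independent of $q$. The \emph{type} $\tau$ of $f$ is $(n_1,\dots,n_p)$, where $n_u$ is the number of zeros in block $u$. Since $\sum_un_u=d$, there are at most $p^d$ types. Block $u$ is \emph{occupied} if $n_u>0$ and \emph{free} otherwise; for a free block put $e(u)=\sum_{u'<u}n_{u'}$. Let $H_\tau\subset V$ be the cone of all $g=\sum_sc_s\varphi_s$ such that
\[
|c_s|\,\varphi_s(x)\le\eta\,c_{e(u)}\,\varphi_{e(u)}(x)\qquad\text{for $u$ free, $s\ne e(u)$, $x\in\{(u,1),(u,q)\}$.}
\]
By Step 1, $f\in H_\tau$. Let $g\in H_\tau$ and let $u$ be free. Since $d\ge1$, the inequalities force $c_{e(u)}\ge0$. Since $\varphi_s/\varphi_{e(u)}$ is monotone, they extend from the two ends to the whole block. Hence for all $x$ in a free block $u$,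
\begin{align}
|c_s|\,\varphi_s(x)&\le c_{e(u)}\,\varphi_{e(u)}(x)\qquad(0\le s\le d),\label{eq:dom}\\
g(x)&\ge(1-d\eta)\,c_{e(u)}\varphi_{e(u)}(x)=\tfrac12\,c_{e(u)}\varphi_{e(u)}(x).\label{eq:half}
\end{align}
A free block $u$ exists because $p>d$. If $g,-g\in H_\tau$, then $c_{e(u)}=0$ and all $c_s$ vanish by \eqref{eq:dom}; so $H_\tau$ is pointed. Each free block contributes $d\cdot2\cdot2$ linear inequalities (index $s$, end of the block, sign of $c_s$), so $H_\tau$ is generated by at most $\binom{4dp}d$ vectors.

\medskip\noindent\emph{Step 3: the size of $g$ on an occupied block.}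
Fix $\tau$, an occupied block $v$, a point $x=(v,z)$ and $g=\sum_sc_s\varphi_s\in H_\tau$. Information about $g$ is available only on free blocks, so we use the nearest ones. Let $\{\alpha,\dots,\omega\}$ be the maximal interval of consecutive occupied blocks containing $v$; it has at most $d$ elements. Put $e^-=\sum_{u<\alpha}n_u$ and $e^+=\sum_{u\le\omega}n_u$, so $0\le e^-<e^+\le d$, and let $\rho=\varphi_{e^+}/\varphi_{e^-}$. If $\alpha>1$, block $\alpha-1$ is free with $e(\alpha-1)=e^-$, and we put $x^-=(\alpha-1,q)<x$; if $\alpha=1$, then $e^-=0$. If $\omega<p$, block $\omega+1$ is free with $e(\omega+1)=e^+$, and we put $x^+=(\omega+1,1)>x$; if $\omega=p$, then $e^+=d$. We claim that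
\begin{align}
|g(x)|&\le K\,c_{e^-}\varphi_{e^-}(x)\,\frac{\rho(x)}{\rho(x^-)}\qquad\text{if }\alpha>1,\label{eq:L}\\
|g(x)|&\le K\,c_{e^+}\varphi_{e^+}(x)\,\frac{\rho(x^+)}{\rho(x)}\qquad\text{if }\omega<p.\label{eq:R}
\end{align}
In each case it suffices to bound each of the $K$ numbers $|c_s|\varphi_s(x)$ by the right side divided by $K$.

For \eqref{eq:L}, let first $s\le e^+$. Since $\varphi_{e^+}/\varphi_s$ is nondecreasing and $x>x^-$, inequality \eqref{eq:dom} at $x^-$ gives
\[
|c_s|\varphi_s(x)\le c_{e^-}\varphi_{e^-}(x^-)\frac{\varphi_s(x)}{\varphi_s(x^-)}\le c_{e^-}\varphi_{e^-}(x^-)\frac{\varphi_{e^+}(x)}{\varphi_{e^+}(x^-)}=c_{e^-}\varphi_{e^-}(x)\frac{\rho(x)}{\rho(x^-)}.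
\]
If $s>e^+$, then $e^+<d$, so $\omega<p$. Since $\varphi_s/\varphi_{e^+}$ is increasing and $x<x^+$, inequality \eqref{eq:dom} at $x^+$ gives $|c_s|\varphi_s(x)\le c_{e^+}\varphi_{e^+}(x^+)\varphi_s(x)/\varphi_s(x^+)\le c_{e^+}\varphi_{e^+}(x)$, and the last quantity was bounded in the case $s=e^+$.

For \eqref{eq:R}, let first $s\ge e^-$. Since $\varphi_s/\varphi_{e^-}$ is nondecreasing and $x<x^+$, inequality \eqref{eq:dom} at $x^+$ gives
\[
|c_s|\varphi_s(x)\le c_{e^+}\varphi_{e^+}(x^+)\frac{\varphi_s(x)}{\varphi_s(x^+)}\le c_{e^+}\varphi_{e^+}(x^+)\frac{\varphi_{e^-}(x)}{\varphi_{e^-}(x^+)}=c_{e^+}\varphi_{e^+}(x)\frac{\rho(x^+)}{\rho(x)}.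
\]
If $s<e^-$, then $e^->0$, so $\alpha>1$. Since $\varphi_{e^-}/\varphi_s$ is increasing and $x>x^-$, inequality \eqref{eq:dom} at $x^-$ gives $|c_s|\varphi_s(x)\le c_{e^-}\varphi_{e^-}(x^-)\varphi_s(x)/\varphi_s(x^-)\le c_{e^-}\varphi_{e^-}(x)$, and the last quantity was bounded in the case $s=e^-$.

\medskip\noindent\emph{Step 4: transversal vectors.}
A transversal vector that reproduces $g(x)$ must have weights that absorb the factors $\rho(x)/\rho(x^-)$ and $\rho(x^+)/\rho(x)$. It has to serve many types, so it may not depend on $\alpha$ and $\omega$; we use only that they lie within distance $d-1$ of $v$. Let $\mathcal T$ be the family of Lemma~\ref{lem:family} on the set of blocks with $D=d$. Then $|\mathcal T|\le2K^2\theta$, and distinct elements of $T\in\mathcal T$ differ by at least $\theta+1\ge2d+1$.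

Fix $z\in\{1,\dots,q\}$, $T\in\mathcal T$ and $0\le e^-<e^+\le d$, and let $\rho=\varphi_{e^+}/\varphi_{e^-}$. For $w\in T$ put $w^-=(w-d,1)$ if $w\ne\min T$ and $w^+=(w+d,1)$ if $w\ne\max T$; by the spacing of $T$ these points lie in $X$. We construct $\mu:T\to\mathbb R_{>0}$ such that for all $w<w'$ in $T$
\begin{align}
\mu(w')\,\rho(w',z)&\le\varepsilon\,\mu(w)\,\rho(w'^{\,-}),\label{eq:i}\\
\mu(w)\,\rho(w^+)&\le\varepsilon\,\mu(w')\,\rho(w',z).\label{eq:ii}
\end{align}
Let $T=\{w_1<\dots<w_J\}$, put $\mu(w_1)=1$, and require equality in \eqref{eq:ii} for neighbors: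
\[
\mu(w_{j+1})=\frac{\mu(w_j)\,\rho(w_j^+)}{\varepsilon\,\rho(w_{j+1},z)} .
\]
For \eqref{eq:ii}, let $A_j=\mu(w_j)\rho(w_j^+)$ for $j<J$. For $j+1<J$ we have $A_{j+1}=A_j\,\rho(w_{j+1}^+)/(\varepsilon\rho(w_{j+1},z))\ge A_j$, because $w_{j+1}^+>(w_{j+1},z)$ and $\varepsilon\le1$. So for $i\le j<J$ we get $\mu(w_i)\rho(w_i^+)=A_i\le A_j=\varepsilon\mu(w_{j+1})\rho(w_{j+1},z)$.

For \eqref{eq:i}, note that $w_j^+<(w_{j+1},z)$ gives $\mu(w_{j+1})\le\mu(w_j)/(\varepsilon M)\le\mu(w_j)$, so $\mu$ is nonincreasing. Moreover $w_j^+<w_{j+1}^-$, since $w_{j+1}-w_j\ge2d+1$; here the spacing of $\mathcal T$ is essential, as it supplies the factor $M$ in $\rho(w_j^+)\le\rho(w_{j+1}^-)/M$. So for $i\le j<J$,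
\[
\mu(w_{j+1})\rho(w_{j+1},z)=\frac{\mu(w_j)\rho(w_j^+)}{\varepsilon}\le\frac{\mu(w_i)\rho(w_{j+1}^-)}{\varepsilon M}\le\varepsilon\,\mu(w_i)\rho(w_{j+1}^-).
\]
Define $b=b_{z,T,e^-,e^+}\in\mathbb R^X_{\ge0}$ by $b(w,z)=\varphi_{e^-}(w,z)/\mu(w)$ for $w\in T$, and $b=0$ elsewhere. Up to the factor $\varepsilon$, the vector $b$ changes like $\varphi_{e^-}$ from $(w_j,z)$ to $w_j^+$ and like $\varphi_{e^+}$ from $w_j^+$ to $(w_{j+1},z)$, as the functions $y_{s,s'}$ of Section~\ref{sec:trop} do additively. There are at most $q\cdot2K^2\theta\cdot K^2=2K^4\theta q$ such vectors.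

\medskip\noindent\emph{Step 5: residuals are nonnegative.}
Fix a type $\tau$ with occupied blocks $v_1<\dots<v_h$, where $1\le h\le d$. For each $a$ let $e_a^-,e_a^+$ be the numbers of Step 3 for the block $v_a$, choose $T_a\in\mathcal T$ containing $v_a$ and no other occupied block, and put $b_{a,z}=b_{z,T_a,e_a^-,e_a^+}$. Define a linear map $R_\tau:V\to\mathbb R^X$ by
\begin{equation}\label{eq:res}
R_\tau(g)=g-\sum_{a=1}^h\sum_{z=1}^q\frac{g(v_a,z)}{b_{a,z}(v_a,z)}\,b_{a,z}.
\end{equation}
At a point $(v_a,z)$ only the vector $b_{a,z}$ is nonzero, because $v_a\notin T_{a'}$ for $a'\ne a$; so $R_\tau(g)$ vanishes on occupied blocks. At a point $x'=(u,z)$ of a free block, only the vectors $b_{a,z}$ with $u\in T_a$ are nonzero, and there are at most $d$ of them. We show that for $g\in H_\tau$ each of them subtracts at most $\frac1{2d}c_{e(u)}\varphi_{e(u)}(x')$; then \eqref{eq:half} gives $R_\tau(g)(x')\ge0$.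

Fix $a$ with $u\in T_a$, write $v=v_a$, $x=(v,z)$, $b=b_{a,z}$, let $\mu$ be the weight function of $b$, and use the notation of Step 3. In both cases below, $b(x')/b(x)=\varphi_{e^-}(x')\mu(v)/\bigl(\varphi_{e^-}(x)\mu(u)\bigr)$.

\emph{Case $u<v$.} Since $u$ is free, $u<\alpha$, so $\alpha>1$; also $v\ne\min T_a$. From $\alpha-1\ge v-d$ we get $x^-\ge v^-$ and $\rho(v^-)\le\rho(x^-)$. By \eqref{eq:i} with $w=u$, $w'=v$,
\[
\frac{b(x')}{b(x)}\le\varepsilon\,\frac{\varphi_{e^-}(x')}{\varphi_{e^-}(x)}\,\frac{\rho(x^-)}{\rho(x)} .
\]
Multiplying by \eqref{eq:L} and using \eqref{eq:dom} at $x'$, we obtain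
\[
\frac{b(x')}{b(x)}|g(x)|\le K\varepsilon\,c_{e^-}\varphi_{e^-}(x')\le\frac1{2d}\,c_{e(u)}\varphi_{e(u)}(x').
\]

\emph{Case $u>v$.} Now $u>\omega$, so $\omega<p$; also $v\ne\max T_a$. From $\omega+1\le v+d$ we get $x^+\le v^+$ and $\rho(x^+)\le\rho(v^+)$. By \eqref{eq:ii} with $w=v$, $w'=u$,
\[
\frac{b(x')}{b(x)}\le\varepsilon\,\frac{\varphi_{e^-}(x')}{\varphi_{e^-}(x)}\,\frac{\rho(x')}{\rho(v^+)}=\varepsilon\,\frac{\varphi_{e^+}(x')}{\varphi_{e^+}(x)}\,\frac{\rho(x)}{\rho(v^+)}\le\varepsilon\,\frac{\varphi_{e^+}(x')}{\varphi_{e^+}(x)}\,\frac{\rho(x)}{\rho(x^+)} .
\]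
Multiplying by \eqref{eq:R} and using \eqref{eq:dom} at $x'$, we obtain
\[
\frac{b(x')}{b(x)}|g(x)|\le K\varepsilon\,c_{e^+}\varphi_{e^+}(x')\le\frac1{2d}\,c_{e(u)}\varphi_{e(u)}(x').
\]
Thus $R_\tau(g)\ge0$ for all $g\in H_\tau$.

\medskip\noindent\emph{Step 6: conclusion.}
Let $f\in V_+$ have exactly $d$ zeros and type $\tau$. By \eqref{eq:res}, $f$ is the sum of $R_\tau(f)$ and a combination of transversal vectors whose coefficients are nonnegative because $f\ge0$. Since $f\in H_\tau$ and $R_\tau$ is linear, $R_\tau(f)$ is a nonnegative combination of the vectors $R_\tau(g)$, where $g$ runs over the at most $\binom{4dp}d$ generators of $H_\tau$; these vectors are nonnegative by Step 5. The transversal vectors and the residuals for all types are at most $2K^4\theta q+p^d\binom{4dp}d$ vectors.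
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:N}]
Fix $k$ and $\delta$, and let $M=8\,k!\,k^4$. For $1\le d\le k-1$ choose a multiple $\theta_d\ge2d$ of $(d+1)!$ with $2(d+1)^4/\theta_d\le\delta/2$, put $p_d=\theta_d^2$, and then choose $q_d$ so large that $p_d^{\,d}\binom{4dp_d}d\le\frac\delta2p_dq_d$. Let $N_d=p_dq_d$, let $N_0=\lceil1/\delta\rceil$ and $N=\max(k,N_0,\dots,N_{k-1})$.

Let $A$ be nonnegative of rank at most $k$, without zero rows, with at least $n_*=n_1(k,N,M)$ rows. Write $a_{ij}=\mathbf u_i\cdot\mathbf v_j$ with $\mathbf u_i,\mathbf v_j\in\mathbb R^k$; all $\mathbf u_i$ are nonzero. Lemma~\ref{lem:normal} gives $N$ rows with an $M$-normal system $\varphi_0,\dots,\varphi_d$, $d\le k-1$; restrict it to a subset $X$ of size $N_d$. Every column of $A[X]$ is nonnegative and a linear combination of the $\varphi_s$. If $d=0$, the columns are nonnegative multiples of $\varphi_0$, and the nonnegative rank is $1\le\delta N_0$. If $d\ge1$, then $M\ge8(d+1)!\,(d+1)^4$, the columns lie in $V_+$, and Proposition~\ref{prop:cone} bounds the nonnegative rank of $A[X]$ by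
\[
2(d+1)^4\theta_dq_d+p_d^{\,d}\binom{4dp_d}d\le\frac\delta2p_dq_d+\frac\delta2p_dq_d=\delta|X|.
\]
Lemma~\ref{lem:extract} completes the proof.
\end{proof}

\section{The largest factorization ranks}\label{sec:growth}

For $n\ge k$ let $t_k(n)$ be the largest tropical factorization rank of an $n\times m$ matrix of tropical rank $k$, and let $\nu_k(n)$ be the largest nonnegative rank of a nonnegative $n\times m$ matrix of rank $k$, where $m$ is arbitrary in both cases. Theorems~\ref{thm:T} and~\ref{thm:N} say that $t_k(n)=o(n)$ and $\nu_k(n)=o(n)$ for fixed $k$. All four ranks are invariant under transposition, so for fixed $k$ the factorization ranks of $n\times m$ matrices are $o(\min(n,m))$.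

\begin{proposition}\label{prop:interval}
Fix $k\ge1$. The set $\mathcal N$ of all $n\ge k$ such that, for some $m$, there is an $n\times m$ matrix of tropical rank $k$ and tropical factorization rank $n$ has the form $\{k,k+1,\dots,n_k\}$ with $n_k$ finite. The same holds for nonnegative matrices with rank $k$ and nonnegative rank $n$.
\end{proposition}

\begin{proof}
The set $\mathcal N$ is finite by Corollary~\ref{cor:answer}. It contains $k$, by Lemma~\ref{lem:compare} applied to the identity matrix of order $k$, tropical or ordinary. Let $n\in\mathcal N$ with $n>k$, witnessed by $A$. Delete a row outside a nonsingular $k\times k$ submatrix in the tropical case, and a row in the span of the others in the nonnegative case. The rank remains $k$. By subadditivity over rows, the factorization rank of the new matrix is at least $n-1$, and it is at most the number $n-1$ of rows. So $n-1\in\mathcal N$.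
\end{proof}

\begin{proposition}\label{prop:log}
For $n\ge k$,
\[
t_k(n)\ge\log_2(n-k+2)\quad(k\ge2),\qquad\nu_k(n)\ge\log_2(n-k+3)\quad(k\ge3).
\]
In particular, $o(n)$ cannot be replaced by $O(1)$ in these ranges of $k$.
\end{proposition}

\begin{proof}
The \emph{support} of a row is the set of its finite entries in the tropical case and of its positive entries in the nonnegative case. In a factorization with $r$ terms, position $j$ lies in the support of row $i$ of $A$ exactly when some $t$ in the support of row $i$ of $B$ has $j$ in the support of row $t$ of $C$. So the support of a row of $A$ is determined by the support of the same row of $B$, which is one of $2^r$ sets, and a matrix with $N$ distinct row supports has factorization rank at least $\log_2N$.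

\emph{Nonnegative case.} Let $N=n-k+3\ge3$. The matrix $P(t_1,\dots,t_N)$ of Section~\ref{sec:parabola} has rank $3$. Its row $j$ vanishes exactly in the columns $j-1$ and $j$, counted modulo $N$, so the $N$ row supports are distinct. The direct sum with the identity matrix of order $k-3$ has $n$ rows, rank $k$, and at least $N$ distinct row supports.

\emph{Tropical case.} We first note that deleting from a nonsingular matrix of order $r\ge2$ a row and the column matched to it by the optimal permutation leaves a nonsingular matrix, since two optimal permutations of the smaller matrix would extend to two optimal permutations of the larger one.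

Let $N=n-k+2\ge2$ and let $A_0$ be the $N\times N$ matrix with $\infty$ on the diagonal and $0$ elsewhere. Its row supports are distinct. Its first two rows and columns form a nonsingular matrix. A $3\times3$ submatrix has at most one $\infty$ in each row and column, so its infinite entries lie on the graph of some permutation; the two permutations of three elements that disagree with it everywhere have sum $0$, and the submatrix is singular. By the deletion remark, no larger submatrix is nonsingular either. So $A_0$ has tropical rank $2$.

Take the direct sum, with off-diagonal blocks $\infty$, of $A_0$ and the tropical identity matrix of order $k-2$; it has $n$ rows and at least $N$ distinct row supports. It remains to see that adding a $1\times1$ block $(0)$ raises the tropical rank by exactly $1$. The added row and the added column have their only finite entry in common. So they extend any nonsingular submatrix to a nonsingular submatrix of the next order. Conversely, a nonsingular submatrix that uses the added row or the added column must use both, matched with each other, and deleting them leaves a nonsingular submatrix of the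 old matrix. Hence the direct sum has tropical rank $k$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Shitov}
Yaroslav Shitov, \emph{A separation between tropical matrix ranks}, arXiv:1712.03071 (2017).

\end{thebibliography}
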